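# Irreducible 4-manifolds of fixed shadow-complexity: an infinite family for every $c\ge 1$

## 1. Infinitely many irreducible non-doubles in each complexity $c\ge 1$

Throughout, manifolds are closed, connected, oriented, piecewise-linear (equivalently smooth) 4-manifolds up to diffeomorphism, unless a boundary or another dimension is visible. The terms in the theorems are defined in Section 2.

**Theorem A.** There are infinitely many pairwise non-diffeomorphic irreducible 4-manifolds of complexity $1$ that are not doubles of 2-handlebodies.

**Theorem B.** For every $c\ge1$ there are infinitely many pairwise non-diffeomorphic irreducible 4-manifolds of complexity exactly $c$ that are not doubles of 2-handlebodies.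

The complexity of a 4-manifold counts the vertices in the simplest 2-dimensional polyhedron (a *shadow*) from which the manifold can be rebuilt. The theorems settle the following problem, whose source is Bruno Martelli, "Four-manifolds with shadow-complexity zero", arXiv:0909.0168 (2009): *prove or disprove that for every natural number $c$ there are only finitely many irreducible 4-manifolds of complexity $c$ that are not doubles of 2-handlebodies.* A known fact, quoted with the problem, is that the statement holds for $c=0$. By Theorem B it fails for every $c\geq 1$. So the statement is false.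

The exclusions deserve a word. A connected sum can be decomposed, so one asks about irreducible manifolds only. Doubles are excluded too; the proof will use a cohomological reason why a double is special (Lemma 1). A bound on vertices alone does not bound the polyhedron: closed surfaces of all genera are simple polyhedra with no vertices. So no mere count of polyhedra decides the question.

The proof constructs manifolds $M_{g,m}$ ($g\ge 1$, $m\ge 0$) having a shadow with $m+1$ vertices. Theorem A uses $m=0$ and the known fact at $c=0$. Theorem B needs the exact value $c(M_{g,m})=m+1$, and the lower bound rests on a third theorem, which we state now and prove in Section 10.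

**Theorem C.** Let $X$ be a shadow of $M$, $x\in H^1(M;\mathbb F_2)$, $y\in H^1(M;\mathbb Z)$. If $x|_S=0$ for every component $S$ of the singular set of $X$ that contains a vertex, then $\langle x^3y,[M]\rangle=0$.

**Conventions.** $\mathbb F=\mathbb F_2$; $b_i(\cdot\,;\mathbb F)$ are mod 2 Betti numbers and $\beta_i(G)=\dim H^i(G;\mathbb F)$ for a group $G$. For $x\in H^1(\cdot\,;\mathbb F)$ and $y\in H^1(\cdot\,;\mathbb Z)$, "$x^3y$" means $x^3\cup(y\bmod 2)$. A *1-handlebody* is a 4-manifold $\natural_k\,S^1\times D^3$, $k\ge0$. Corners are smoothed without comment, and $\searrow$ denotes collapse. We identify a class in $H^1$ with the homomorphism on $\pi_1$ that it defines.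

## 2. Shadows, doubles and irreducible manifolds

**Definition (simple polyhedron).** A compact connected 2-dimensional polyhedron is *simple* if every point has a neighbourhood homeomorphic to a disc, to three half-discs glued along their common diameter, or to the cone over the 1-skeleton of a tetrahedron. Points of the last type are *vertices*. The points not of disc type form the *singular set*. A component of the singular set is a circle or a connected 4-valent graph. (In constructions we also allow boundary circles, near which the polyhedron is a surface with boundary.)

*Example.* Attach a disc to a torus along an essential simple closed curve: the singular set is one circle and there are no vertices. Attach two discs to a torus along simple closed curves $s,t$ that cross once. At the crossing the link is a circle with four points in cyclic order $s_+,t_+,s_-,t_-$ and two arcs, one joining $s_\pm$ and one joining $t_\pm$. This is the complete graph on four points, the 1-skeleton of a tetrahedron. So there is exactly one vertex.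

**Definition (shadow, complexity).** A *shadow* of $M$ is a connected simple polyhedron $X$, properly and locally flatly embedded in a compact 4-manifold $W$ with $W\searrow X$, such that $M$ is obtained from $W$ by attaching 3- and 4-handles. The *complexity* $c(M)$ is the minimal number of vertices of a shadow of $M$.

*Examples.* $S^4=\partial(D^3\times D^2)=S^2\times D^2\cup D^3\times S^1$, and $D^3\times S^1$ is a 3-handle and a 4-handle attached to $S^2\times D^2$. So $S^2$ is a shadow of $S^4$. The disc bundle of Euler number 1 over $S^2$ has boundary $S^3$; adding a 4-handle gives $\mathbb{CP}^2$. Both have complexity $0$.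

**Definition (irreducible).** $M$ is *irreducible* if it is not diffeomorphic to a connected sum $M_1\#M_2$ in which neither $M_1$ nor $M_2$ is homeomorphic to $S^4$. For example, $\mathbb{CP}^2\#\mathbb{CP}^2$ is not irreducible.

**Definition (2-handlebody, double).** A *2-handlebody* $W$ is a compact 4-manifold built from a single 0-handle by attaching 1- and 2-handles. Its *double* is $DW=W\cup_{\mathrm{id}_{\partial W}}\overline W$. For example, $D(S^2\times D^2)=S^2\times S^2$ and $D(S^1\times D^3)=S^1\times S^3$.

*A shadow of a double, by hand.* Let $W=S^2\times D^2$ and let $D_q\subset S^2$ be a disc about a point $q$. Put $V=(S^2\setminus\mathrm{int}\,D_q)\times D^2$, a 4-ball, so $W=V\cup D_q\times D^2$. In $DW=W\cup\overline V\cup\overline{D_q\times D^2}$, the piece $\overline{D_q\times D^2}$ is a 2-handle attached to $W$ along $D_q\times\partial D^2$, and the rest $\overline V$ is a 4-handle. The core $0\times D^2$ of that handle would continue into $W$ by the fibre over $q$, giving a sphere that crosses $S^2$ in a point, and this is not simple. Tilting the core to $\{(\varepsilon z,z)\}$ fixes this: its boundary flows radially in $W$ to the small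 circle $|w|=\varepsilon$ around $q$. So $S^2$ with a disc attached along a small circle is a shadow of $S^2\times S^2$, without vertices. We use the tilt again in Lemma 7.

## 3. The number $\langle x^3y,[M]\rangle$ and the manifold $\mathbb{RP}^3\times S^1$

**Lemma 1.** Let $W$ be a 2-handlebody. The inclusions $W\subset DW$ and $DW=\partial(W\times[0,1])\subset W\times[0,1]$ induce isomorphisms on $\pi_1$. Every map from $DW$ to an Eilenberg–MacLane space $K(\pi,1)$ extends over $W\times[0,1]$. In particular $\langle x^3y,[DW]\rangle=0$ for all $x\in H^1(DW;\mathbb F)$, $y\in H^1(DW;\mathbb Z)$.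

*Proof.* Turn $\overline W$ upside down: $DW$ is $W$ with 2-handles attached along the boundaries of the cocores of the 2-handles of $W$, then 3-handles, then a 4-handle. The boundary of a cocore bounds the cocore, a disc in $W$. So $\pi_1(W)\to\pi_1(DW)$ is an isomorphism. The composition $W\subset DW\subset W\times[0,1]$ is a homotopy equivalence, hence $\pi_1(DW)\to\pi_1(W\times[0,1])$ is an isomorphism. So a homomorphism $\pi_1(DW)\to\pi$ comes from one on $\pi_1(W\times[0,1])$; realize that by a map to $K(\pi,1)$. Its restriction to $DW$ is homotopic to the given map, and the homotopy extension property gives an extension of the given map itself. Thus $x$ and $y$ extend over $W\times [0,1]$, where $[DW]$ is a boundary, and $\langle x^3y,[DW]\rangle=0$. $\square$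

Now take $N_0=\mathbb{RP}^3\times S^1$ with $\pi_1(N_0)=A=\langle s\rangle\times\langle t\rangle\cong\mathbb Z/2\times\mathbb Z$, and $x(s)=1,\ x(t)=0,\ y(s)=0,\ y(t)=1$. Then $\langle x^3y,[N_0]\rangle=1$. By Lemma 1, $N_0$ is not the double of a 2-handlebody.

*$N_0$ is irreducible.* Suppose $N_0=M_1\#M_2$. A free product of two non-trivial groups is not abelian, so we may assume $\pi_1(M_2)=1$. The restriction $H^2(N_0;\mathbb F)\to H^2(M_2\setminus\text{ball};\mathbb F)=H^2(M_2;\mathbb F)$ is onto (Mayer–Vietoris over the separating $S^3$). But $H^2(N_0;\mathbb F)$ has basis $x^2,xy$, and $x$ and $y$ vanish on the simply connected piece. So $b_2(M_2;\mathbb F)=0$, $M_2$ is a homotopy sphere, and by Freedman's theorem it is homeomorphic to $S^4$.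

Section 5 gives a shadow of $N_0$ with one vertex. So we have one manifold of the required kind. How can we get infinitely many?

*The first attempt.* Doubles come in infinite families, so form $N_0\#DW'$ for many 2-handlebodies $W'$. Extending $x,y$ by zero we still have $\langle x^3y,[N_0\#DW']\rangle=1$, so by Lemma 1 these are not doubles. The attempt stops at irreducibility: if $\pi_1(W')\ne1$, the connected sum displays itself as reducible.

*What gets past this.* Glue $N_0$ and $DW'$ along a neighbourhood of a **circle** instead of a ball: remove tubular neighbourhoods of loops $\gamma_0\subset N_0$ and $\kappa\subset DW'$ and glue along $S^1\times S^2$. The fundamental group becomes an amalgam over the class of the circle instead of a free product. If $\gamma_0$ represents $s$, which is central in $A$, and $\kappa$ lies in a freely indecomposable part of the other group, no free splitting survives. On the other hand the result is still bordant to $N_0\sqcup DW'$, with control over the fundamental group, so $x^3y$ is still $1$. It remains to do this while keeping a shadow with one vertex, which needs a careful choice of handlebody splittings on both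 sides.

## 4. Collapsing mapping cylinders and gluing thickened polyhedra

For a (PL) map $f:A\to B$ let $\mathrm{Cyl}(f)$ be $A\times[0,1]\cup B$ with $(a,0)\sim f(a)$. If $A_0\subset A$ is a subpolyhedron, then
$$\mathrm{Cyl}(f)\searrow B\cup\mathrm{Cyl}(f|_{A_0}).\tag{1}$$
Indeed, triangulate so that $f$ is simplicial and $A_0$ is a subcomplex. Go through the simplices $\sigma$ of $A$ not in $A_0$ by decreasing dimension. When we reach $\sigma$, all larger simplices $\tau\supset\sigma$ have been treated (none lies in $A_0$), so $\sigma\times\{1\}$ is a free face of the cell $\sigma\times(0,1]$; remove both.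

*Example.* If $B$ is a point, (1) says that a cone collapses onto any subcone.

**Definition (thickened polyhedron).** A *thickened polyhedron* is a pair $(W,X)$: $W$ is a compact oriented 4-manifold, $X\subset W$ is a properly, locally flatly embedded simple polyhedron whose boundary $\partial X=X\cap\partial W$ consists of circles $k$ with disjoint tubular neighbourhoods $N(k)\cong S^1\times D^2$ in $\partial W$, and
$$W\searrow X\cup\textstyle\bigcup_kN(k).$$
*Example.* $(D^2\times D^2,D^2\times0)$, with $N(k)=\partial D^2\times D^2$.

**Lemma 2 (gluing).** If boundary circles $k,k'$ of thickened polyhedra are identified by an orientation-reversing diffeomorphism $(N(k),k)\to(N(k'),k')$, the result is a thickened polyhedron. Such a diffeomorphism always exists.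

*Proof.* It exists because $S^1\times D^2$ has an orientation-reversing self-diffeomorphism preserving the core. The collapses of the pieces remove nothing from the solid tori $N(k)$, so they can be performed in the glued manifold. What is left is the glued polyhedron, the image of $N(k)=N(k')$, and the solid tori of the other circles. The image of $N(k)$ meets the glued polyhedron exactly in $k$, so it collapses onto $k$. $\square$

**Lemma 3 (a local collapse).** Let $B$ be a surface and view $B\times D^2=\mathrm{Cyl}(B\times\partial D^2\to B)$. Let $k\subset B\times\partial D^2$ be a simple closed curve with simple projection and constant angle, and $N(k)=k\times a\times a'$ with $a$ an arc in $B$ normal to $k$ and $a'$ an arc in $\partial D^2$. Then $\mathrm{Cyl}(N(k)\to B)$ collapses onto the union of $N(k)$, $\mathrm{Cyl}(k\to B)$ and its image $k\times a$ in $B$.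

*Proof.* Over each point of $k$ we see $a\times\Delta$, where $\Delta$ is a triangle with top edge $a'$ and with opposite corner in $B$. The triangle collapses, from its two slanted sides, onto its top edge and its midline. So $a\times\Delta$ collapses onto $a\times a'$ and the rectangle $a\times[0,1]$. The rectangle collapses from its two free vertical sides onto its top (in $N(k)$), its bottom (in $B$) and its middle segment. All this is done in product with $k$. $\square$

**Lemma 4 (elementary pieces).** The following are thickened polyhedra; $\mathsf Y\subset D^3$ is the cone on three points $y_1,y_2,y_3\in \partial D^3$ of an equatorial plane.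

* (E1) $(F\times D^2,F\times0)$, $F$ a compact oriented surface.
* (E2) $(S^1\times D^3,S^1\times\mathsf Y)$.
* (E3) The mapping torus of the rotation by $\pi$ of $(D^3,\mathsf Y)$ about one leg. It has two boundary circles, of degrees $1$ and $2$ over the core circle.
* (E4) $(T^2\times D^2,\ T^2\cup s\times[0,1]\cup t\times[-1,0])$, with $s,t\subset T^2$ simple closed curves meeting transversely in one point and $[-1,1]\subset D^2$ a diameter. It has one vertex and boundary circles $s\times1$, $t\times\{-1\}$.

*Proof.* (E1): apply (1) to $F\times\partial D^2\to F$ with $A_0=\partial F\times\partial D^2$, whose cylinder is $\partial F\times D^2$.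

(E2), (E3): we claim that for suitable discs $E_i\subset\partial D^3$ around $y_i$,
$$D^3=\mathrm{Cyl}\Bigl(\partial D^3\setminus\bigcup\mathrm{int}\,E_i\to\mathsf Y\Bigr),\qquad \mathrm{Cyl}(\partial E_i\to y_i)=E_i .$$
Place the $y_i$ at angles $120^\circ$. Three meridians cut $\partial D^3$ into three lunes, one around each $y_i$, and $D^3$ is the union of the cones on the lunes. The cone on a lune is a solid cone $\{|w|\le h\le1\}$ with the leg as axis $w=0$. For $\tau\in[0,1]$ the discs
$$h=\tau+(1-\tau)\frac{|w|}{r(\tau)},\quad |w|\le r(\tau)=1-\tfrac{\tau}{2},$$
fill it: for fixed $|w|$ the height increases with $\tau$, because its derivative is $1-\frac{|w|}{r}+\frac{(1-\tau)|w|}{2r^2}$, a sum of non-negative terms that is positive for $\tau<1$. For $\tau=0$ the disc is the side $h=|w|$, and for $\tau=1$ it is the disc $|w|\le\frac12$ in the top, which we take as $E_i$. The segments from the centre of each disc to its boundary give the cylinder structure, and the sides of the three solid cones fit together. The rotation by $\pi$ about one leg permutes the meridians and the lunes, and the identifications can be chosen equivariantly. Now take the product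 with $S^1$, or the mapping torus, and apply (1) with $A_0$ the part coming from $\bigcup\partial E_i$. Its cylinder is the union of the solid tori $N(k)$. In (E3) the two exchanged discs give one solid torus of degree $2$.

(E4): the vertex is the one computed in Section 2. Apply (1) to $T^2\times\partial D^2\to T^2$ with $A_0=N(s)\cup N(t)$ (disjoint, since the angles differ), then Lemma 3 to each. $\square$

## 5. A splitting of $\mathbb{RP}^3\times S^1$ with a one-vertex spine

This section splits $N_0=W_0\cup H_0$ so that $W_0$ has a spine with one vertex, $H_0$ is as simple as possible, and the circle $\gamma_0$ on which we shall glue lies on the common boundary.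

**Step 1: the splitting.** Write $\mathbb{RP}^3=V_1\cup V_2$, solid tori with $V_2=S^1_\psi\times D^2$. Let $b$ be the angle on $\partial D^2$, $\ell=\{b=0\}\subset\partial V_2$, and $\mu_2=\{\psi=0\}=\partial D_2$ with $D_2=\{0\}\times D^2$. The meridian of $V_1$ is $\mu_1=\{(\psi,b)=(2u,u)\}$, of class $2\ell+\mu_2$. On the common torus put $\varphi=2b-\psi$. Then $\varphi$ is constant along $\mu_1$, and $(\varphi,b)$ are coordinates on the torus, so $V_1=S^1_\varphi\times D^2$ with $b$ again the angle on $\partial D^2$. In these coordinates
$$\ell=\{b=0\},\qquad \mu_2=\{(\varphi,e^{ib})=(2u,e^{iu})\}.$$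
Let $I\ni0$ and $J\ni0$ be small intervals in $S^1_\psi$ and $S^1_\theta$, and put
$$W_0=V_1\times S^1_\theta\ \cup\ (I\times D^2)\times J,\qquad H_0=\overline{N_0\setminus W_0}=T^\circ\times D^2,\quad T^\circ=(S^1_\psi\times S^1_\theta)\setminus\mathrm{int}(I\times J).$$
So $W_0$ is $T\times D^2$, $T=S^1_\varphi\times S^1_\theta$, with a 2-handle attached along $\delta=\mu_2\times\{0\}$. Since $T^\circ$ is a punctured torus, $H_0$ is a 1-handlebody.

**Step 2: the circle $\gamma_0$ and the shape of $H_0$ near it.** Fix $\theta_1\notin J$ and let $\gamma_0=\ell\times\{\theta_1\}\subset\partial W_0=\partial H_0$. It represents $s\in\pi_1(N_0)$. Let $A'=S^1_\psi\times(S^1_\theta\setminus\mathrm{int}\,J)$, let $A_0\subset\mathrm{int}\,A'$ be an annulus neighbourhood of $S^1_\psi\times\theta_1$, let $a'\subset\partial D^2$ be an arc around $1$, and let $U_0=A_0\times a'$. This is a tubular neighbourhood of $\gamma_0$ in $\partial H_0$. Now $A'\times D^2$ is $S^1_\psi$ times a 3-ball and $U_0$ is $S^1_\psi$ times a disc in the boundary of that ball, so $A'\times D^2$ is a collar $U_0\times[0,1]$ of $U_0=U_0\times0$. And $T^\circ$ is $A'$ plus the band $(S^1_\psi\setminus\mathrm{int}\,I)\times J$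 attached along $\partial A'$; the band times $D^2$ is a 1-handle. Hence
$$H_0\cong\bigl(U_0\times[0,1]\bigr)\cup(\text{one 1-handle attached away from }U_0\times0).\tag{2}$$

**Step 3: put $\delta$ in general position over $T$.** The projection of $\delta$ to $T$ covers $S^1_\varphi\times0$ twice, so its mapping cylinder is not simple. Move it to
$$\delta_\varepsilon(u)=\bigl(2u,\ \varepsilon\cos u,\ e^{i\alpha(u)}\bigr)\in S^1_\varphi\times S^1_\theta\times\partial D^2,$$
where $\alpha$ is a small perturbation of $u\mapsto u$ that is constant near $u=\pi/2$ and near $u=3\pi/2$, with these values. This is an isotopy supported near $\theta=0$: in the family $(2u,\lambda\varepsilon\cos u,e^{i((1-\lambda)u+\lambda\alpha(u))})$ two parameters with the same image satisfy $u'=u+\pi$. For $\lambda=0$ the angles differ by $\pi$. For $\lambda>0$ we need $\cos u=0$, so $\{u,u'\}=\{\pi/2,3\pi/2\}$, and the last coordinates are $i$ and $-i$. So no two points ever coincide.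

The projection $u\mapsto(2u,\varepsilon\cos u)$ is an immersion. By the same computation its only double point is $(\pi,0)$. There the tangent vectors are $(2,\mp\varepsilon)$, so it is transverse, and the two points above it have opposite angles $\pm i$.

**Step 4: the spine.** Let $X_0^+$ be the union of $T$, the radial mapping cylinder of $\delta_\varepsilon\to T$, the core of the 2-handle, and the radial annulus from $\gamma_0$ to $S^1_\varphi\times\theta_1$, which is disjoint from the projection of $\delta_\varepsilon$.

**Lemma 5.** $(W_0,X_0^+)$ is a thickened polyhedron with one boundary circle $\gamma_0$, with $N(\gamma_0)=U_0$, and with exactly one vertex.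

*Proof.* Away from the double point $X_0^+$ is locally a surface or a surface with one half-disc attached. At the double point, since $\alpha$ is locally constant there, $X_0^+$ is a plane with half-planes attached along two crossing lines, on opposite sides in a 3-dimensional slice (the directions $\pm i$). This is a vertex and is locally flat. Along the triple curves local flatness follows by rotating the angle $\alpha$ locally to a constant. For the collapse, the 2-handle collapses onto its core and its attaching region. Then (1), for $T\times\partial D^2\to T$ with $A_0=\delta_\varepsilon\cup U_0$, and Lemma 3 for $U_0$ (the same set $\{b\in a'\}$ in the coordinates of $V_1$ and $V_2$, at constant angle) give $W_0\searrow X_0^+\cup U_0$. $\square$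

Dropping the annulus at $\gamma_0$ gives a spine $X_0$ of $W_0$. As $H_0$ is a 1-handlebody, $X_0$ is a shadow of $\mathbb{RP}^3\times S^1$ with one vertex.

## 6. The handlebody $W'$ and the manifolds $M_{g,m}$

**Step 1: the polyhedron $X'$ and its thickening.** Let $\Sigma$ be the compact oriented surface of genus $g\ge1$ with $2+2m$ boundary circles $\kappa,r,r_1,r_1',\dots,r_m,r_m'$. Build $(W',X')$ by gluing elementary pieces (Lemma 2) as follows.

* $\kappa$ is left free.
* *Caps.* Each other boundary circle of $\Sigma$ is attached with degree 1 to a circle $C$ of type (E3), and a disc is attached with degree 2 to $C$. There are $2m+1$ cap discs.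
* For $j=1,\dots,m$ take a torus $T_j$ with curves $s_j,t_j$ (E4). An annulus $R_{s_j}$ joins $s_j$ to a curve $\tilde r_j\subset\Sigma$ parallel to $r_j$ (that is, $\Sigma$ is cut along $\tilde r_j$ and an (E2) is inserted there). An annulus $R_{t_j}$ joins $t_j$ to a circle $C_j'$ of type (E3), with degree 1. An annulus joins $C_j'$ (degree 2) to a circle $C_j''$ of type (E3) (degree 1), and a disc is attached to $C_j''$ with degree 2.

The caps make each $r$-class of order 2 in $\pi_1$. The $j$-th decoration adds a $t_j$ commuting with $r_j$, with $t_j^4=1$; it costs one vertex. So $X'$ is simple, has boundary circle $\kappa\subset\partial W'$, and has $m$ vertices. For $m=0$ it is just $\Sigma$ with free boundary $\kappa$ and one cap.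

**Step 2: $W'$ is a 2-handlebody, with explicit 2-handles.** Choose one point in each cap disc, one in each disc at $C_j''$, and one in each $T_j\setminus(s_j\cup t_j)$. Call them $q_1,\dots,q_n$, $n=4m+1$, with small discs $D_{q_i}\ni q_i$ and $D_{q_i}\times D^2\subset W'$.

**Lemma 6.** $V=W'\setminus\bigcup_i\mathrm{int}(D_{q_i})\times D^2$ is a 1-handlebody. So $W'=V\cup\bigcup_iD_{q_i}\times D^2$ is a 2-handlebody with 2-handles $D_{q_i}\times D^2$.

*Proof.* First, $X'_\circ=X'\setminus\bigcup\mathrm{int}\,D_{q_i}$ collapses onto a graph. The punctured discs collapse onto their circles $C$, $C_j''$; then the annulus between $C_j''$ and $C_j'$ is free at $C_j''$ and collapses onto $C_j'$. The punctured open disc $T_j\setminus(s_j\cup t_j)$ collapses onto $s_j\cup t_j$. Now $R_{t_j}$ is free at $C_j'$ and collapses onto $t_j$. The annulus $R_{s_j}$ is free along $s_j$ except at the point $s_j\cap t_j$, so it collapses onto $\tilde r_j$ together with one arc from that point to $\tilde r_j$. What remains is $\Sigma$ with graphs (an arc with the loop $t_j$ at its end) attached at finitely many points. $\Sigma$ is connected with free boundary, so it collapses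 onto a graph in its interior. A diffeomorphism of $\Sigma$ moves given points of such a graph to our finitely many points, so we may assume that the graph contains them. The result is a connected graph.

Next, $(V,X'_\circ)$ is built by the same recipe from punctured surfaces, where for the punctured (E4) one adds $\partial D_q\times\partial D^2$ to $A_0$. So it is a thickened polyhedron, and $V$ collapses onto $X'_\circ$ together with $N(\kappa)$ and the solid tori $\partial D_{q_i}\times D^2$. Each of these solid tori meets $X_\circ'$ exactly in its core and collapses onto it. So $V$ collapses onto a connected graph in its interior. A compact oriented 4-manifold that collapses onto a connected graph in its interior is a regular neighbourhood of it, that is, a 1-handlebody. $\square$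

**Step 3: the closed manifold.** Let $U\subset\partial W'$ be the tubular neighbourhood of $\kappa$ and $\phi:(U_0,\gamma_0)\to(U,\kappa)$ an orientation-reversing diffeomorphism. Put
$$W_1=W_0\cup_\phi W',\qquad K_1=H_0\cup_\phi\overline{W'},\qquad M=M_{g,m}=W_1\cup_\partial K_1 .$$
Both boundaries consist of $\partial W_0\setminus\mathrm{int}\,U_0$ and $\partial W'\setminus\mathrm{int}\,U$, with opposite orientations in $W_1$ and $K_1$, so this makes sense. Now group the four pieces the other way. Gluing $W_0$ to $H_0$ only along $\partial W_0\setminus\mathrm{int}\,U_0$ gives $N_0$ minus a neighbourhood $\nu(\gamma_0)=U_0\times[-1,1]$; gluing $W'$ to $\overline{W'}$ only along $\partial W'\setminus\mathrm{int}\,U$ gives $DW'\setminus\nu(\kappa)$. So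
$$M=(N_0\setminus\nu(\gamma_0))\cup_{S^1\times S^2}(DW'\setminus\nu(\kappa)),\tag{3}$$
where the gluing map extends to $\nu(\gamma_0)\cong\nu(\kappa)$ as $\phi\times\mathrm{id}$. This is the gluing along a circle announced in Section 3.

**Lemma 7.** $M_{g,m}$ has a shadow with $m+1$ vertices. So $c(M_{g,m})\le m+1$.

*Proof.* *The shadow of $W_1$.* By Lemmas 2 and 5, $W_1$ collapses onto $X_1=X_0^+\cup_{\gamma_0=\kappa}X'$, a simple polyhedron without boundary and with $m+1$ vertices.

*Adding 2-handles until the rest is a 1-handlebody.* Let $W_M=W_1\cup\bigcup_i\overline{D_{q_i}\times D^2}$, where the 2-handles of $\overline{W'}\subset K_1$ are attached to $W_1$ along $D_{q_i}\times\partial D^2$. The closure of $M\setminus W_M$ is $\overline V\cup_UH_0$. By (2) this is $\overline V$ with a collar on $U$ and one 1-handle, hence a connected 1-handlebody. So $M=W_M\cup$ 3-handles $\cup$ a 4-handle.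

*The shadow of $W_M$.* Identify $D_{q_i}$ with a disc about $0\in\mathbb C$ and $D^2$ with $\{|z|\le1\}$. As in Section 2, let $\Delta_i=\{(\varepsilon z,z)\}\subset\overline{D_{q_i}\times D^2}$. Choose diffeomorphisms $\eta_z$ of $D_{q_i}$, fixed near the boundary and depending smoothly on $z$, with $\eta_z(0)=\varepsilon z$. Then $(w,z)\mapsto(\eta_z(w),z)$ carries the core $0\times D^2$ of the new handle to $\Delta_i$ and preserves the attaching region $D_{q_i}\times\partial D^2$. So the handle collapses onto $\Delta_i$ and its attaching region. In $W'$, the annulus $\{(\varepsilon z,rz):|z|=1,0\le r\le1\}$ joins $\partial\Delta_i$ to the circle $|w|=\varepsilon$ in $D_{q_i}$; it is exactly the mapping cylinder of $\partial\Delta_i\to D_{q_i}$. So if, in the pieces containing the $q_i$, we apply (1) with the circle $\partial\Delta_i$ added to $A_0$, the collapse of $W_1$ becomes a collapse of $W_M$ onto $X_1$ with one disc added for each $i$, attached along an embedded circle inside a region. This is locally flat and creates no vertices. $\square$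

## 7. Fundamental group, fundamental class and Betti numbers of $M_{g,m}$

**Step 1: the group.** The pieces of $X'$ are glued in the pattern of a tree, so van Kampen and Lemma 1 give
$$\pi_1(DW')=\pi_1(W')=\Bigl\langle a_i,b_i,\kappa,r,r_j,r_j',t_j\ \Big|\ \kappa r\textstyle\prod_j(r_jr_j')\prod_i[a_i,b_i],\ r^2,r_j^2,r_j'^2,[r_j,t_j],t_j^4\Bigr\rangle.\tag{4}$$
(At $C_j'$ and $C_j''$ the degrees give $t_j=C_j'$, $C_j'^2=C_j''$, $C_j''^2=1$.) Removing a neighbourhood of a circle from a 4-manifold does not change $\pi_1$, so by (3) $G:=\pi_1(M)=(A*\pi_1(W'))/(s=\kappa)$. In $G$ we have $\kappa^2=s^2=1$, hence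
$$G=A*_{\langle s\rangle=\langle\kappa\rangle}O*_{\langle r_1\rangle}B_1\cdots*_{\langle r_m\rangle}B_m,\qquad B_j=\langle r_j\rangle\times\langle t_j\rangle\cong\mathbb Z/2\times\mathbb Z/4,\tag{5}$$
where $O$ is the orbifold group of the closed surface of genus $g$ with $N=2+2m$ cone points of order 2, with cone generators $\kappa,r,r_j,r_j'$. Since $\chi^{orb}=2-2g-N/2=1-2g-m<0$, $O$ is a cocompact Fuchsian group and its cone generators have order exactly 2. So (5) is a genuine amalgam: a star of groups with edge groups $\mathbb Z/2$.

**Step 2: three homomorphisms.** Define

* $x:G\to\mathbb Z/2$ with $x(s)=x(\kappa)=x(r)=1$ and $x=0$ on all other generators;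
* $y:G\to\mathbb Z$ with $y(t)=1$ and $y=0$ on all other generators;
* $\rho:G\to B_1*\cdots*B_m$ with $r_j,r_j'\mapsto r_j$, $t_j\mapsto t_j$, and all other generators $\mapsto1$.

The relations are respected: the long relation goes to $1+1=0$ under $x$, and to $\prod r_j^2=1$ under $\rho$; the others are clear. Note that $x|_{B_j}=0$ and that $\rho|_{B_j}$ is the inclusion.

**Step 3: the fundamental class.** Gluing $\nu(\gamma_0)\times1$ to $\nu(\kappa)\times1$ in $(N_0\sqcup DW')\times[0,1]$ gives a 5-dimensional bordism from $N_0\sqcup DW'$ to $M$, by (3). The loops $\gamma_0$ and $\kappa$ represent the same element $s=\kappa$ of $G$, so the maps of $N_0$ and $DW'$ to $BG$ can be made to agree on the glued part, and this is a bordism over $BG$ whose end $M$ carries the classifying map $h:M\to BG$. By Lemma 1 the map $DW'\to BG$ extends over $W'\times[0,1]$, so $DW'$ contributes nothing. With $i:A\to G$ the inclusion,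
$$h_*[M]=i_*[\mathbb{RP}^3\times S^1]\in H_4(G;\mathbb F),\qquad \langle x^3y,[M]\rangle=\langle x^3y,[\mathbb{RP}^3\times S^1]\rangle=1.\tag{6}$$

**Lemma 8.** $M_{g,m}$ is not the double of a 2-handlebody.

*Proof.* Otherwise Lemma 1 gives $\langle x^3y,[M]\rangle=0$, against (6). $\square$

**Step 4: Betti numbers.** In $\mathrm{Hom}(G,\mathbb F)$ the $a_i,b_i$ contribute $2g$, the $2+2m$ cone generators with one linear relation contribute $2m+1$, $t$ contributes $1$, and the $t_j$ contribute $m$. So
$$\beta_1(G)=2g+3m+2.$$
*For fixed $m$ the manifolds $M_{g,m}$, $g\ge1$, are therefore pairwise non-diffeomorphic.*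

Circles, annuli and tori contribute $0$ to the Euler characteristic, so $\chi(X')=\chi(\Sigma)+(\text{discs})=(-2g-2m)+(2m+1)+m=1-2g+m$. As $\chi(DW')=2\chi(W')$ and removing $S^1\times D^3$ does not change $\chi$, $\chi(M)=\chi(N_0)+\chi(DW')=2-4g+2m$. By Poincaré duality
$$b_2(M;\mathbb F)=\chi(M)-2+2\beta_1(G)=8m+4.\tag{7}$$

**Lemma 9.** $\beta_2(G)\ge4m+3$.

*Proof.* *First, $H^2(O;\mathbb F)\to\bigoplus_{i=1}^NH^2(\langle c_i\rangle;\mathbb F)$ is onto, where the $c_i$ are the cone generators.* Fix $i$. In the unit quaternions $SU(2)$ let $\omega=e^{-\mathbf i\pi/4}$. Since $\mathbf j\omega^{-1}\mathbf j^{-1}=\omega$,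
$$[\omega,\mathbf j]=\omega\,(\mathbf j\omega^{-1}\mathbf j^{-1})=\omega^2=\mathbf i^{-1}.$$
Send $c_i\mapsto\mathbf i$, $a_1\mapsto\omega$, $b_1\mapsto\mathbf j$ and all other generators to $1$. The long relation goes to $\mathbf i\,\mathbf i^{-1}=1$. Here $\mathbf i^2=-1$, so after composing with $SU(2)\to SO(3)$ the image of $c_i$ has order 2, and we get a homomorphism $O\to SO(3)$. Pull back the class of the central extension $\{\pm1\}\to SU(2)\to SO(3)$ to $H^2(O;\mathbb F)$. On $\langle c_i\rangle$ it is the extension $\mathbb Z/2\to\mathbb Z/4\to\mathbb Z/2$ (the preimage is generated by $\mathbf i$), which is non-trivial. The other $\langle c_k\rangle$ map trivially, so there it is trivial. Letting $i$ vary we hit a basis. Hence $\beta_2(O)\ge N=2m+2$.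

*Then count.* By Künneth $\beta_2(A)=2$ and $\beta_2(B_j)=3$; each of the $1+m$ edge groups $\mathbb Z/2$ has $\beta_2=1$. The Mayer–Vietoris sequence of (5) contains $H^2(G)\to\bigoplus_{\text{vertices}}H^2\to\bigoplus_{\text{edges}}H^2$, so
$$\beta_2(G)\ge2+(2m+2)+3m-(1+m)=4m+3.\qquad\square$$

## 8. Irreducibility of $M_{g,m}$

If $M=M_1\#M_2$, then $G=\pi_1(M_1)*\pi_1(M_2)$. We first show that one factor is trivial, and then that the simply connected summand is a homotopy sphere.

**Lemma 10.** $G$ is freely indecomposable.

*Proof.* Suppose $G=P*Q$ with $P,Q\ne1$, and let $\mathcal T$ be its Bass–Serre tree; it has trivial edge stabilizers and no globally fixed vertex. $O$ contains a closed hyperbolic surface group with finite index, so it is one-ended; thus it is freely indecomposable and not $\mathbb Z$, and by Kurosh's theorem it is conjugate into $P$ or $Q$, i.e. it fixes a vertex $w$. A non-trivial element of $G$ fixes at most one vertex, since fixing two would mean fixing an edge. The elements $s=\kappa,r_1,\dots,r_m$ are non-trivial elements of $O$, so each has $w$ as its only fixed vertex. The group $A$ commutes with $s$, hence preserves the fixed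 point set $\{w\}$ of $s$; likewise $B_j$ commutes with $r_j$ and fixes $w$. As $G$ is generated by $A,O,B_1,\dots,B_m$, it fixes $w$, a contradiction. $\square$

In Section 3, for $N_0$, we finished by noting that all of $H^2(N_0;\mathbb F)$ comes from the group, leaving no room for $M_2$. Here that argument stops. If, say, $m=0$, then $b_2(M;\mathbb F)=4$, while inequality (8) below, applied to $M_1=M$ with $\varrho\le2$, shows $\beta_2(G)\le3$. So $H^2(G;\mathbb F)$ does not fill $H^2(M;\mathbb F)$. What helps is that the cup form on the part coming from $G$ is very degenerate, and a large degenerate subspace of a nondegenerate form forces a large total space.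

**Lemma 11.** Let $M_1$ be a closed 4-manifold with a map $h_1:M_1\to BG$ that is an isomorphism on $\pi_1$ and satisfies $h_{1*}[M_1]=h_*[M]$. Then $b_2(M_1;\mathbb F)\ge b_2(M;\mathbb F)$.

*Proof.* $BG$ is obtained from $M_1$ (up to homotopy) by attaching cells of dimension $\ge3$, so $H^2(G;\mathbb F)\to H^2(M_1;\mathbb F)$ is injective. Its image $\mathcal E$ has dimension $\beta=\beta_2(G)$. On $\mathcal E$ the cup form of $M_1$ restricts to $(u,v)\mapsto\langle uv,h_*[M]\rangle$; let $\varrho$ be its rank. The radical $\mathcal E\cap\mathcal E^\perp$ has dimension $\beta-\varrho$, and lies in $\mathcal E^\perp$, which has dimension $b_2(M_1;\mathbb F)-\beta$ because the cup form of $M_1$ is nondegenerate. So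
$$b_2(M_1;\mathbb F)\ge2\beta-\varrho.\tag{8}$$
By (6) the form is $\langle i^*(u)i^*(v),[\mathbb{RP}^3\times S^1]\rangle$, pulled back from the 2-dimensional space $H^2(A;\mathbb F)=\langle x^2,xy\rangle$. So $\varrho\le2$. With Lemma 9 and (7), $b_2(M_1;\mathbb F)\ge2(4m+3)-2=8m+4=b_2(M;\mathbb F)$. $\square$

**Lemma 12.** $M_{g,m}$ is irreducible.

*Proof.* Let $M=M_1\#M_2$. By Lemma 10 we may assume $\pi_1(M_2)=1$. The map $h$ factors up to homotopy through $M\to M_1\vee M_2\to BG$, and on the simply connected $M_2$ it can be taken constant. So the resulting map $h_1:M_1\to BG$ is an isomorphism on $\pi_1$ and $h_{1*}[M_1]=h_*[M]$. By Lemma 11,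
$$b_2(M_1;\mathbb F)\ge b_2(M;\mathbb F)=b_2(M_1;\mathbb F)+b_2(M_2;\mathbb F).$$
Thus $b_2(M_2;\mathbb F)=0$, so $M_2$ is a homotopy 4-sphere, and by Freedman's theorem it is homeomorphic to $S^4$. $\square$

## 9. Theorem A from the finiteness at $c=0$

**Proof of Theorem A.** The manifolds $M_{g,0}$, $g\ge1$, are pairwise non-diffeomorphic (Section 7), irreducible (Lemma 12), not doubles of 2-handlebodies (Lemma 8), and of complexity at most $1$ (Lemma 7). By the known fact quoted in Section 1, only finitely many of them have complexity $0$. So infinitely many have complexity exactly $1$. $\blacksquare$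

This already disproves the statement of the problem. The remaining sections show, without using the known fact, that $c(M_{g,m})=m+1$ for all $g\ge 1$, $m\geq 0$.

## 10. Vertex components must see $x$: proof of Theorem C

Theorem C says that if $\langle x^3y,[M]\rangle\neq 0$, then in every shadow some singular component with a vertex carries a loop on which $x$ is non-zero. If there are no vertices, the hypothesis is empty. So $\langle x^3y,[M]\rangle\ne0$ forces $c(M)\ge1$; with the shadow of Section 5 this gives $c(\mathbb{RP}^3\times S^1)=1$. We can check Theorem C against that shadow: the singular component through the vertex is the projection of $\delta_\varepsilon$, and its loop $\pi/2\le u\le3\pi/2$ winds once around $S^1_\varphi$, so it represents $s$ and $x=1$ on it.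

*The natural plan, and where it sticks.* Cut $X$ into simple pieces, cut $M$ accordingly, cap off, and show that each piece contributes zero. The neighbourhood $W$ of $X$ is cut along solid tori $W_e$. But the complement $H$ of $W$ is not cut: the tori $\partial W_e\subset\partial H$ need not bound anything useful in $H$. The proof replaces $H$ by something that *is* cut, at the price of a degree one map; the cuts then close up to lens spaces $N_e$. These can be capped off compatibly with $x$ only if $\langle x^3,[N_e]\rangle=0$. Showing that this obstruction vanishes is the main step, and it is a statement about commuting elements in the free group $\pi_1(H)$.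

**Facts about a free group $F$.**

* (F1) Abelian subgroups are cyclic (subgroups of $F$ are free).
* (F2) The centralizer of $\mu\ne1$ is infinite cyclic: it is a free group with non-trivial centre.
* (F3) Each $\mu\ne1$ lies in a unique maximal cyclic subgroup, namely its centralizer, since any cyclic subgroup containing $\mu$ centralizes $\mu$. So two cyclic subgroups sharing a non-trivial element lie in the same maximal one.
* (F4) $h\mu h^{-1}=\mu^{-1}$ implies $\mu=1$. For $h=1$ this says $\mu^2=1$. If $h\ne1$, then $h^2\ne1$ commutes with $h$ and $\mu$; by (F2) $h$ and $\mu$ commute, so again $\mu^2=1$.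
* (F5) A non-trivial maximal cyclic subgroup $\langle\mu\rangle$ is its own normalizer: if $h$ normalizes it then $h\mu h^{-1}=\mu^{\pm1}$, by (F4) the sign is $+$, so $h$ lies in the centralizer of $\mu$, which is $\langle\mu\rangle$ by (F3).

**Setup.** Let $W$ be a regular neighbourhood of $X$, so that $M$ is $W$ with 3- and 4-handles attached. $H=\overline{M\setminus W}$ is built from 0- and 1-handles, and it is connected because $X$ has codimension 2; so $H$ is a 1-handlebody. Put $F=\pi_1(H)$, a free group. The boundary $\partial H=\partial W$ is $\#_kS^1\times S^2$ and $\pi_1(\partial H)\to F$ is an isomorphism.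

Decompose $X$ into pieces $X_v$. For each component $S$ of the singular set take a regular neighbourhood $X_S$; the components $P$ of the closure of the rest are compact surfaces. They meet along circles $\gamma_e$ ("edges" $e$), each joining some $S$ to some $P$. We write $v=S$ or $v=P$, and $e\ni v$ if $\gamma_e\subset\partial X_v$. Correspondingly $W=\bigcup W_v$, glued along solid tori $W_e=\gamma_e\times D^2$, and $\partial W=\bigcup R_v$ with $R_v=W_v\cap\partial W$, glued along the tori $\tau_e=\partial W_e$. Let $\mu_e\subset\tau_e$ be the meridian of $W_e$. We record the following.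

* $W_P$ is a $D^2$-bundle over $P$, and $R_P\to P$ is its circle bundle, with fibre $\mu$; each $\mu_e$, $e\ni P$, is a fibre.
* $W_S\simeq S$ is a 1-handlebody, and $R_S$ is $\partial W_S$ minus the open solid tori $W_e$. If $S$ is a circle, $(W_S,X_S)$ is a bundle over $S$ with fibre $(D^3,\mathsf Y)$.
* All $R_v$ are connected and $\pi_1(R_v)\to\pi_1(W_v)$ is onto. For $v=P$ this is clear. For $v=S$, $R_S$ is the complement of a link in the connected 3-manifold $\partial W_S$, so it is connected, $\pi_1(R_S)\to\pi_1(\partial W_S)$ is onto, and $\pi_1(\partial W_S)\cong\pi_1(W_S)$.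

For a loop in $R_v$ the values of $x,y$ may be computed in $W_v$ or in $H$. Write $x_H,y_H$ for the homomorphisms on $F$, and $F_v\subset F$ for the image of $\pi_1(R_v)$, defined up to conjugacy.

**Step 1: close the solid tori $W_e$ to lens spaces.** The purpose is to have something along which a substitute for $H$ can be cut. The image of $\pi_1(\tau_e)\cong\mathbb Z^2$ in $F$ is trivial or infinite cyclic, by (F1). If $\mu_e\mapsto1$, put $\sigma_e=\mu_e$. Otherwise the image is infinite cyclic and the kernel is generated by a primitive class $\sigma_e$. Let $Q_e$ be a solid torus with boundary $\tau_e$ and meridian $\sigma_e$. It is obtained from $\tau_e$ by attaching a 2-cell along $\sigma_e$, which is trivial in $F$, and a 3-cell. As $\pi_2(H)=0$, the map $\tau_e\to H$ extends to $Q_e\to H$. Put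
$$N_e=W_e\cup_{\tau_e}Q_e,$$
with its map to $M$. Its fundamental group $\mathbb Z/p_e$ is generated by $\gamma_e$, with $p_e=|\sigma_e\cdot\mu_e|$. Moreover $p_e=0$ if and only if $\sigma_e=\pm\mu_e$, i.e. $\mu_e\mapsto1\in F$, and then $N_e\cong S^1\times S^2$. For example, if $H$ is a ball, then $F=1$ and every $N_e$ is $S^1\times S^2$.

**Step 2: a degree one map from a manifold that is cut along the $N_e$.** Let $\hat R_v=R_v\cup\bigcup_{e\ni v}Q_e$, a closed connected oriented 3-manifold with a map to $H$. Its fundamental group is a quotient of $\pi_1(R_v)$, so the image in $F$ is still $F_v$, and up to homotopy the map factors as $\hat R_v\to\Gamma_v\to H$, where the finite graph $\Gamma_v$ is a $K(F_v,1)$. Since $\Omega^{SO}_2=\Omega^{SO}_3=0$ and $\Gamma_v$ is 1-dimensional, $\Omega_3^{SO}(\Gamma_v)=0$. So $\hat R_v$ bounds a compact connected oriented $Z_v$ with a map $Z_v\to\Gamma_v\to H$, which after a homotopy in a collar extends the given map on $\hat R_v$. Put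
$$M_v=W_v\cup_{R_v}Z_v,\qquad\partial M_v=\bigsqcup_{e\ni v}\pm N_e .$$
The boundary is as stated because $\partial W_v=R_v\cup\bigcup W_e$ and $\partial Z_v=R_v\cup\bigcup Q_e$. Gluing all $M_v$ along the $N_e$ gives a closed oriented $M'=W\cup Z$, with $Z=\bigcup Z_v$, and a map $f:M'\to M$ with $f|_W=\mathrm{id}$ and $f(Z)\subset H$. A point of $\mathrm{int}\,W$ has exactly one preimage, so $\deg f=1$ and, with $x'=f^*x$, $y'=f^*y$,
$$\langle x^3y,[M]\rangle=\langle x'^3y',[M']\rangle .$$
On $Z_v$ the classes $x',y'$ are pulled back from $x_H|_{F_v},y_H|_{F_v}$ on $\Gamma_v$. A class in $H^1(M_v)$ is determined by its restrictions to $W_v$ and $Z_v$, by Mayer–Vietoris, as $R_v$ is connected.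

**Step 3: no bad edges.** Call $e$ *bad* if $\langle x'^3,[N_e]\rangle\ne0$. This step shows that bad edges do not exist, so that the $N_e$ can be capped in Step 4.

If $e$ is bad, then $x(\gamma_e)=1$, since $\gamma_e$ generates $\pi_1(N_e)$; also $\mu_e\ne1$ in $F$, since otherwise $N_e=S^1\times S^2$, where $x'^2=0$; and $p_e\ne1$. Since $x'$ is defined on $M_v$, $\sum_{e\ni v}\langle x'^3,[N_e]\rangle=0$. So *each $v$ has an even number of bad edges.*

**Claim.** If $v$ has a bad edge, then $F_v$ is infinite cyclic.

* *$v=P$.* Then $\mu\ne1$ in $F$. The fibre subgroup is normal in $\pi_1(R_P)$, so every $h\in F_P$ satisfies $h\mu h^{-1}=\mu^{\pm1}$, hence $h\mu h^{-1}=\mu$ by (F4). So $F_P$ lies in the centralizer of $\mu$, which is infinite cyclic by (F2), and it contains $\mu\ne1$.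
* *$v=S$ with a vertex.* $X_S$ retracts onto $S$ and $x|_S=0$, so $x(\gamma_e)=0$ for all $e\ni S$. There are no bad edges. (This is one of the two places where the hypothesis is used.)
* *$v=S$ a circle.* Here $x(\gamma_e)=d\cdot x(S)$, with $d$ the degree of $\gamma_e\to S$. If the monodromy permutes the legs of $\mathsf Y$ by a transposition, there are two edges, of degrees $1$ and $2$; the second has $x(\gamma_e)=0$ and is not bad, so by parity none is. If it is a 3-cycle, there is one edge, not bad by parity. If it is trivial, $R_S$ is a bundle over $S^1$ with fibre a pair of pants and with orientation-preserving monodromy that preserves each boundary component. Such a monodromy is isotopic to the identity (the boundary being allowed to move), so $R_S\cong(\text{pants})\times S^1$. Let $\lambda$ be the central class of the $S^1$-factor; on each $\tau_e$ it meets $\mu_e$, a boundary component of the fibre, once. Suppose $\lambda=1$ in $F$ and let $e$ be bad, so $\mu_e\ne1$. The kernel of $\pi_1(\tau_e)\to F$ is generated by the primitive class $\sigma_e$ and contains the primitive class $\lambda$. So $\sigma_e=\pm\lambda$ and $p_e=|\lambda\cdot\mu_e|=1$,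 a contradiction. So $\lambda\ne1$, and $F_S$ lies in the centralizer of $\lambda$ and contains $\lambda$. Again $F_S$ is infinite cyclic.

*A cycle of bad edges.* Suppose a bad edge exists. In the finite graph formed by the bad edges, all positive degrees are even, so at least $2$. So there is a simple cycle $e_1,v_1,e_2,v_2,\dots,e_n,v_n$ with distinct edges, $e_i$ joining $v_{i-1}$ and $v_i$ (indices mod $n$). Here $n\ge2$, as every edge joins an $S$ to a $P$.

Let $u$ be a loop in $\partial H$ that starts on $\tau_{e_1}$, runs through $R_{v_1},\tau_{e_2},R_{v_2},\dots,\tau_{e_n},R_{v_n}$ and returns to its base point on $\tau_{e_1}$; it crosses $\tau_{e_1}$ exactly once. Let $\vartheta\in H^1(\partial H;\mathbb Z)=\mathrm{Hom}(F,\mathbb Z)$ be the intersection number with $\tau_{e_1}$. Here $\pi_1(\partial H)\cong F$ is essential: it makes $\vartheta$ a homomorphism on $F$. Then $\vartheta(u)=\pm1$, while $\vartheta$ vanishes on loops in $\tau_{e_1}$, which can be pushed off $\tau_{e_1}$.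

Transport base points along $u$. Let $C_i\subset F$ be the image of $\pi_1(R_{v_i})$ and $D_i$ that of $\pi_1(\tau_{e_i})$. Then
$$D_1\subset C_1,\qquad D_i\subset C_{i-1}\cap C_i\ \ (2\le i\le n),\qquad uD_1u^{-1}\subset C_n,$$
the last because after running along all of $u$ we arrive at $\tau_{e_1}$ from the side of $R_{v_n}$. The $C_i$ are infinite cyclic by the Claim, and $D_i\ne1$ since $\mu_{e_i}\ne1$. By (F3), $C_{i-1}$ and $C_i$ lie in the same maximal cyclic subgroup; so all $C_i$ lie in one maximal cyclic subgroup $\mathcal J$. Now $uD_1u^{-1}$ is a non-trivial subgroup of both $\mathcal J$ and $u\mathcal Ju^{-1}$, which are both maximal cyclic. So $u\mathcal Ju^{-1}=\mathcal J$, and $u\in\mathcal J$ by (F5). But $\vartheta$ vanishes on the non-trivial subgroup $D_1$ of $\mathcal J\cong\mathbb Z$, hence on $\mathcal J$, so $\vartheta(u)=0$. This contradicts $\vartheta(u)=\pm1$. There are no bad edges.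

**Step 4: cap off, so that it suffices to treat one piece at a time.** Choose connected caps $Z_e$ with $\partial Z_e=N_e$ and classes $x_e,y_e$ on $Z_e$ extending $x',y'$, as follows.

* If $p_e=0$: $Z_e=S^1\times D^3$; the extensions exist and are unique.
* If $p_e>0$: $H^1(N_e;\mathbb Z)=0$, so $y'=0$ on $N_e$, and we take $y_e=0$. The pair $(N_e,x')$ bounds over $\mathbb{RP}^\infty$: because $\Omega_1^{SO}=\Omega_2^{SO}=\Omega_3^{SO}=0$ we have $\Omega_3^{SO}(\mathbb{RP}^\infty)\cong H_3(\mathbb{RP}^\infty;\mathbb Z)=\mathbb Z/2$, detected by $x^3$, and $e$ is not bad. If $x'|_{N_e}=0$ we take $x_e=0$ on some oriented $Z_e$ bounded by $N_e$, which exists since $\Omega_3^{SO}=0$.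

Let $\hat M_v=M_v\cup\bigcup_{e\ni v}Z_e$ (with the orientations of the caps that fit). In $(\bigsqcup_v\hat M_v)\times[0,1]$ glue, for each $e$, the two copies of $Z_e\times1$ to each other. The result is a bordism from $\bigsqcup_v\hat M_v$ to $M'$, and it carries the classes $x,y$; that is, it is a bordism over $\mathbb{RP}^\infty\times S^1$. So it suffices to show
$$\langle x^3y,[\hat M_v]\rangle=0\quad\text{for each }v.$$
A class in $H^1(\hat M_v)$ is determined by its restrictions to $M_v$ and the $Z_e$, since $M_v$, $Z_e$ and $N_e$ are connected.

**Step 5: the contribution of each piece is zero.** In each case either $x$ or $y$ vanishes on $\hat M_v$, or both come from a graph.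

*(i) $v=S$ with a vertex.* By hypothesis $x|_{W_S}=0$. The elements of $F_S$ are images of loops in $R_S\subset W_S$, so $x_H$ vanishes on $F_S$ and $x'|_{Z_S}=0$. Hence $x'|_{M_S}=0$, and $x_e=0$ on all caps (by uniqueness if $p_e=0$, by choice if $p_e>0$). So $x=0$ on $\hat M_S$.

*(ii) $v=P$, $\mu\ne1$ in $F$.* As in the Claim, $F_P\cong\mathbb Z$ and $1\ne\mu\in F_P$. The fibre $\mu$ bounds a disc in $W_P$, so $y_H(\mu)=0$, and therefore $y_H|_{F_P}=0$. Thus $y'|_{Z_P}=0$, and $y=0$ on $\pi_1(R_P)$, which surjects onto $\pi_1(W_P)$; so $y'|_{M_P}=0$. All $p_e>0$, so $y_e=0$ by choice. So $y=0$ on $\hat M_P$.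

*(iii) $v=P$, $\mu=1$ in $F$.* The map $\pi_1(R_P)\to F_P$ factors through $\pi_1(P)=\pi_1(R_P)/\langle\mu\rangle$. So there is a map $W_P\to P\to\Gamma_P$ whose restriction to $R_P$ is homotopic to the given map $R_P\to\Gamma_P$ ($\Gamma_P$ is aspherical). After a homotopy in a collar it fits with $Z_P\to\Gamma_P$, and we obtain a map $M_P\to\Gamma_P$. The pullbacks of $x_H|_{F_P},y_H|_{F_P}$ agree with $x',y'$ on $Z_P$; they agree on $W_P$ because they agree on $\pi_1(R_P)$, which maps onto $\pi_1(W_P)$. So they agree on $M_P$. All $p_e=0$, so the caps are $S^1\times D^3$, obtained from $N_e=S^1\times S^2$ by attaching a 3-handle and a 4-handle; the map extends over them, since $\Gamma_P$ has no higher homotopy, and by uniqueness the pullbacks there are $x_e,y_e$. Thus $x,y$ on $\hat M_P$ are pulled back from a graph, and $x^3y=0$.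

*(iv) $v=S$ a circle.* If $y(S)=0$, then $y|_{W_S}=0$, so $y_H|_{F_S}=0$ and $y'|_{M_S}=0$; also $y_e=0$ on all caps. So $y=0$ on $\hat M_S$. If $y(S)\ne0$, then $y(\gamma_e)=d\,y(S)\ne0$ for all $e\ni S$. So $\gamma_e$ has infinite order in $\pi_1(N_e)=\mathbb Z/p_e$; hence all $p_e=0$ and all $\mu_e=1$ in $F$. Filling the solid tori $W_e$ back in gives
$$\pi_1(R_S)/\langle\langle\mu_e:e\ni S\rangle\rangle=\pi_1(\partial W_S)=\pi_1(W_S),$$
so $\pi_1(R_S)\to F_S$ factors through $\pi_1(W_S)$. This yields a map $W_S\to\Gamma_S$ whose restriction to $R_S$ is homotopic to the given one, and we conclude word for word as in (iii). $\blacksquare$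

## 11. Subgroups $\mathbb Z/2\times\mathbb Z/4$ force vertices: proof of Theorem B

We want $c(M_{g,m})\ge m+1$. The $m$ subgroups $B_j\cong\mathbb Z/2\times\mathbb Z/4$ of $G$ should each force a vertex, because the pieces of a shadow without vertices have fundamental groups too small to contain them. The choice of $\mathbb Z/4$ matters: $(\mathbb Z/2)^2$ would not do, since it is the orbifold group $\langle c_1,c_2,c_3\mid c_i^2,c_1c_2c_3\rangle$ of $S^2$ with three cone points of order 2, which a surface piece can carry. The count of the $B_j$ alone gives only $m$ vertices, one short. The last vertex comes from Theorem C: if there were only $m$ vertices, the $B_j$ would use up the singular components with vertices completely, and $x$ vanishes on the $B_j$.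

**Proposition 13.** $c(M_{g,m})=m+1$ for all $g\ge1$, $m\ge0$.

*Proof.* Let $X$ be a shadow of $M=M_{g,m}$ with at most $m$ vertices; we derive a contradiction. Since 3- and 4-handles do not affect $\pi_1$, $G=\pi_1(M)=\pi_1(X)$.

**Step 1: a graph of groups from $X$.** This step turns the decomposition of $X$ into an injective graph of groups, so that Bass–Serre theory applies. Decompose $X$ into pieces $X_v$ along circles $\gamma_e$ as in Section 10. By van Kampen, $G$ is presented by the groups $\pi_1(X_v)$, a stable letter for each edge (trivial for the edges of a maximal tree), and for each edge the relation that conjugates, by the stable letter, one image of $\gamma_e$ to the other. Injectivity is not assumed. Let $G_v\subset G$ be the image of $\pi_1(X_v)$ and $C_e$ the cyclic subgroup generated by $\gamma_e$ in $G$, of order $n_e\in\{1,2,\dots,\infty\}$. Imposing on the vertex groups relations that hold in $G$ does not change the presented group. So $G$ is the fundamental group of the graph of groups with vertex groups $G_v$ and edge groups $C_e$, whose edge maps are injective. By Bass–Serre theory each finite subgroup of $G$ is conjugate into some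 $G_v$.

**Step 2: surface pieces contain no $\mathbb Z/2\times\mathbb Z/4$.** We first identify $G_P$. Let
$$\widetilde G_P=\pi_1(P)/\langle\langle\gamma_e^{n_e}:e\ni P,\ n_e<\infty\rangle\rangle$$
and replace the vertex group $G_P$ by $\widetilde G_P$. The edge maps $C_e\to\widetilde G_P$ are well defined, and injective since their compositions to $G_P$ are. The fundamental group is still $G$, as only relations valid in $G$ have been imposed on $\pi_1(P)$. Vertex groups embed in the fundamental group of a graph of groups with injective edge maps, so $\widetilde G_P\to G$ is injective, with image $G_P$. Thus $G_P$ is the fundamental group of a 2-orbifold without mirrors: glue cone discs of order $n_e$ to the boundary circles of $P$ with $n_e<\infty$. Suppose it contains $B\cong\mathbb Z/2\times\mathbb Z/4$.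

* *Some boundary remains.* Then $\pi_1(P)$ is free, with a basis that contains all boundary classes except one remaining one. So $G_P$ is a free product of cyclic groups, and by Kurosh its finite subgroups are cyclic. This excludes $B$.

Otherwise the orbifold is closed. Every closed 2-orbifold without mirrors is bad, i.e. $S^2$ with one cone point or with two of different orders, or it is spherical, Euclidean or hyperbolic.

* *Bad.* $G_P$ is cyclic.
* *Euclidean or hyperbolic.* A finite subgroup fixes a point and so embeds in $O(2)$. It contains no reflections, since there are no mirrors. So it consists of rotations and is cyclic.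
* *Spherical.* $G_P\subset O(3)$ is finite and contains no reflections. Finite abelian subgroups of $SO(3)$ are cyclic or $(\mathbb Z/2)^2$. If $-1\notin B$, then $h\mapsto\det(h)h$ is an injective homomorphism $B\to SO(3)$, impossible. If $-1\in B$, then $B=(B\cap SO(3))\times\{\pm1\}$, and since $B\not\cong(\mathbb Z/2)^3$, $B\cap SO(3)=\langle R\rangle\cong\mathbb Z/4$. Then $R^2$ is a rotation by $\pi$ and $-R^2\in B$ is a reflection, which is excluded.

**Step 3: counting vertices.** If $v=S$ is a circle, $G_S$ is cyclic. If $v=S$ has $c_v\ge1$ vertices, $S$ is a connected 4-valent graph with $\chi(S)=c_v-2c_v=-c_v$, so $G_S$ is generated by $c_v+1$ elements. By Steps 1 and 2 each $B_j$ is conjugate into $G_{v(j)}$ for some $v(j)$ of the last type. Put $J_v=\{j:v(j)=v\}$.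

Consider $L=\rho(G_v)\subset B_1*\cdots*B_m$. As $\rho|_{B_j}$ is the inclusion, $L$ contains a conjugate $wB_jw^{-1}$ of $B_j$ for each $j\in J_v$. By Kurosh, $L$ is the free product of a free group and of groups $L\cap w_iB_kw_i^{-1}$, with $w_i$ running over representatives of the double cosets $L\backslash(B_1*\cdots*B_m)/B_k$, for each $k$. Writing $w=\lambda w_ib$ with $\lambda\in L$, $b\in B_j$, we see that $wB_jw^{-1}$ is conjugate in $L$ to $w_iB_jw_i^{-1}$, which is therefore contained in $L$ and is one of the free factors. Different $j$ give different factors. By Grushko the rank (minimal number of generators) is additive under free products, so $L$ has rank at least $2|J_v|$, each $B_j$ having rank 2. Hence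
$$2|J_v|\le c_v+1,\qquad |J_v|\le\frac{c_v+1}2\le c_v .$$
Summing, $m=\sum_v|J_v|\le\sum_vc_v\le m$. So equality holds everywhere: for each singular component with vertices, $c_v=|J_v|\le(c_v+1)/2$, i.e. $c_v=1$ and $J_v=\{j\}$ for a single $j$.

**Step 4: in the extremal case $x$ vanishes, and Theorem C applies.** For such $v$, $G_v$ is generated by 2 elements, so $\dim H^1(G_v;\mathbb F)\le2$. Let $B'\subset G_v$ be a conjugate of $B_j$ in $G$. The composition
$$B'\subset G_v\xrightarrow{\ \rho\ }B_1*\cdots*B_m\longrightarrow B_j$$
is an isomorphism: an element $gbg^{-1}$ goes to a conjugate of $b$ in $B_j$, that is, to $b$, as $B_j$ is abelian. So $H^1(G_v;\mathbb F)\to H^1(B';\mathbb F)\cong\mathbb F^2$ is onto, and by dimension it is an isomorphism. Now $x|_{B_j}=0$, and $x$ takes the same values on conjugate elements, so $x|_{B'}=0$. Hence $x|_{G_v}=0$, that is, $x|_S=0$. This holds for every singular component $S$ of $X$ that contains a vertex (for $m=0$ there is none). Theorem C gives $\langle x^3y,[M]\rangle=0$, contradicting (6). So $c(M)\ge m+1$, and Lemma 7 gives equality. $\square$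

**Proof of Theorem B.** Given $c\ge1$, put $m=c-1$. The manifolds $M_{g,c-1}$, $g=1,2,3,\dots$, are pairwise non-diffeomorphic because $\beta_1$ distinguishes them (Section 7), irreducible (Lemma 12), not doubles of 2-handlebodies (Lemma 8), and of complexity exactly $c$ (Proposition 13). $\blacksquare$

So the set in the problem, which is finite for $c=0$ by the known fact, is infinite for every $c\ge1$, and the statement in the problem is false.
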